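# Positive packing measure and little Lipschitz maps onto cubes

## 1. Weighted partition trees and the maps they induce onto $[0,1]$

Start with a nonempty compact metric space $K$. Cut it into finitely many pieces that are both open and closed, cut each piece again, and so on forever. Give each piece a weight, so that the weight of a piece is the sum of the weights of its children. Such a tree of pieces induces a map of $K$ onto $[0,1]$. Everything in this lecture serves to build the right tree.

**Definition (weighted partition tree).** Let $K\ne\emptyset$ be compact. A *weighted partition tree* on $K$ consists of finite partitions $\mathcal Q_0=\{K\},\mathcal Q_1,\mathcal Q_2,\dots$ of $K$ into nonempty clopen sets, each refining the previous one, and a function $w:\bigcup_k\mathcal Q_k\to[0,1]$ with $w(K)=1$,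
$$w(Q)=\sum\{w(Q'):Q'\in\mathcal Q_{k+1},\ Q'\subseteq Q\}\quad (Q\in\mathcal Q_k),\qquad \max_{Q\in\mathcal Q_k}w(Q)\to0\quad(k\to\infty).$$
If the same set occurs at several levels, its weights are indexed by the level. The sets $Q'\in\mathcal Q_{k+1}$ contained in $Q\in\mathcal Q_k$ are the *children* of $Q$.

**Lemma 1.** A weighted partition tree on $K$ induces a continuous surjection $g:K\to[0,1]$ with $\operatorname{diam}g(Q)\le w(Q)$ for all $k$ and all $Q\in\mathcal Q_k$.

*Proof.* Put $I_K=[0,1]$. Once $I_Q$ is a closed interval of length $w(Q)$, divide it into consecutive closed intervals $I_{Q'}$ of lengths $w(Q')$, one for each child $Q'$ of $Q$, in some fixed order. Additivity of $w$ says that the lengths fit; an interval may degenerate to a point.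

For $x\in K$ let $Q_k(x)$ be the element of $\mathcal Q_k$ containing $x$. The intervals $I_{Q_k(x)}$ are closed and nested, and their lengths tend to $0$, so they have exactly one common point. Call it $g(x)$. Then $g(Q)\subseteq I_Q$, hence $\operatorname{diam}g(Q)\le w(Q)$. Each $Q_k(x)$ is a neighborhood of $x$, and $w(Q_k(x))\to0$, so $g$ is continuous at $x$.

For surjectivity let $t\in[0,1]$. Since $I_Q$ is the union of the $I_{Q'}$ over the children, we can choose inductively $K=Q_0\supseteq Q_1\supseteq\dots$ with $Q_k\in\mathcal Q_k$ and $t\in I_{Q_k}$. These nonempty compact sets have a common point $x$. Then $Q_k(x)=Q_k$ for all $k$, so $g(x)=t$. $\square$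

How fast does $g$ spread out small balls? If a piece $Q\in\mathcal Q_k$ is isolated around $x$ to distance $r$, then $g$ cannot do much on the ball of radius $r$:
$$K\cap B(x,r)\subseteq Q\quad\Longrightarrow\quad \operatorname{diam}g(K\cap B(x,r))\le w(Q). \tag{1}$$
So if, for a given $x$, we find arbitrarily small $r$ and pieces $Q$ with $K\cap B(x,r)\subseteq Q$ and $w(Q)\le L\,r^s$, then
$$\liminf_{r\to0}\ r^{-s}\operatorname{diam}g(K\cap B(x,r))\le L. \tag{2}$$
Only infinitely many good scales are needed at each point, and they may depend on the point.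

**Example (the four-corner set).** Let $C\subseteq\mathbb R^2$ be the set of points $\big(\sum_ja_j4^{-j},\sum_jb_j4^{-j}\big)$ with $a_j,b_j\in\{0,3\}$. It is compact. A level-$k$ piece consists of the points with prescribed first $k$ pairs $(a_j,b_j)$; give it weight $4^{-k}$. Each piece has four children of a quarter of its weight. Take points in two different level-$k$ pieces, and let $j\le k$ be the first index where their digit pairs differ. In a coordinate where they differ, the points are at distance at least $3\cdot4^{-j}-\sum_{l>j}3\cdot4^{-l}=2\cdot4^{-j}\ge2\cdot4^{-k}$. So the pieces are clopen in $C$, and $C\cap B(x,2\cdot4^{-k})$ lies in the level-$k$ piece of $x$. By (1), $\operatorname{diam}g(C\cap B(x,2\cdot 4^{-k}))\le4^{-k}$, and (2) holds with $s=1$, $L=\frac12$ at every point.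

The trees serve the following problem.

## 2. Little Lipschitz maps, packing measure, and the theorems

Let $(X,d)$ be a metric space, and let $B(x,r)$ be the open ball.

**Definition (little Lipschitz).** For $f:X\to Y$ between metric spaces and $x\in X$ put
$$\operatorname{lip}f(x)=\liminf_{r\to0}\frac{\operatorname{diam}f(B(x,r))}{r}.$$
The map $f$ is *little Lipschitz* if $\operatorname{lip}f(x)<\infty$ for every $x\in X$.

Such a map is continuous, because at each $x$ there are $r_j\to0$ with $\operatorname{diam}f(B(x,r_j))\to0$. It need not be Lipschitz. On $X=\{0\}\cup\{1/k!:k\ge1\}$ put $f(0)=0$, $f(1/k!)=1/(k-1)!$. For $r=1/k!$ the ball $B(0,r)$ consists of $0$ and the points $1/j!$ with $j>k$, so $\operatorname{diam}f(B(0,r))/r=(1/k!)/(1/k!)=1$ and $\operatorname{lip}f(0)\le1$. The other points are isolated, so $\operatorname{lip}f=0$ there. But $f(1/k!)/(1/k!)=k\to\infty$.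

**Definition (packing measure).** Let $s>0$, $E\subseteq X$, $\delta>0$. A *$\delta$-fine packing* of $E$ is a countable disjoint family of balls $B(x_i,r_i)$ of $X$ with $x_i\in E$ and $r_i\le\delta$. Let $\mathcal P^s_\delta(E)$ be the supremum of $\sum_ir_i^s$ over all $\delta$-fine packings of $E$, put $\mathcal P^s_0(E)=\lim_{\delta\to0}\mathcal P^s_\delta(E)$, and
$$\mathcal P^s(E)=\inf\Big\{\sum_k\mathcal P^s_0(E_k):E\subseteq\bigcup_kE_k\Big\}.$$
The *packing dimension* is $\dim_PX=\inf\{s:\mathcal P^s(X)=0\}$. We say that $\mathcal P^s$ is *$\sigma$-finite on $E$* if $E$ is a countable union of sets of finite $\mathcal P^s$-measure.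

If balls are disjoint, no center lies in another ball; hence
$$d(x_i,x_j)\ge\max(r_i,r_j)\qquad(i\ne j). \tag{3}$$

The second infimum is needed. Let $E=\{1/k:k\ge1\}\subseteq\mathbb R$. For each $N$, the balls of radius $1/(4N^2)$ about $1,\frac12,\dots,\frac1N$ are disjoint, since the gaps are at least $1/N^2$. Their sum of square roots of radii is $N\cdot\frac1{2N}=\frac12$. So $\mathcal P^{1/2}_0(E)\ge\frac12$. But a packing of a single point has at most one ball, so $\mathcal P^s_0(\{x\})\le\lim_{\delta\to0}\delta^s=0$, and every countable set has $\mathcal P^s$-measure $0$.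

*Open or closed balls.* With closed balls, $\operatorname{lip}f(x)$ changes at most by a factor $2$, and $\mathcal P^s_0$, $\mathcal P^s$ at most by a factor $2^s$, since the closed ball of radius $r/2$ lies in the open ball of radius $r$, which lies in the closed ball of radius $r$. So finiteness of $\operatorname{lip}f(x)$, and positivity, finiteness and $\sigma$-finiteness of $\mathcal P^s$, do not depend on the convention.

**Definition (analytic space).** A metric space is *analytic* if it is empty or a continuous image of the Baire space $\omega^\omega$ of sequences of natural numbers.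

We use these textbook facts: compact metric spaces are analytic (nonempty complete separable spaces are continuous images of $\omega^\omega$); analytic spaces are separable; continuous images of closed subsets of $\omega^\omega$ are analytic; the intersection of an analytic set with a Borel set is analytic. For a finite sequence $\sigma\in\omega^{<\omega}$ let $N_\sigma\subseteq\omega^\omega$ be the clopen set of its infinite extensions. There are countably many $\sigma$, and the $N_\sigma$ form a base.

Malý and Zindulka, in "Mapping Analytic sets onto cubes by little Lipschitz functions", arXiv:1802.08127 (2018), have the following results for an integer $n\ge1$ and an analytic $X$.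

- (i) If $\dim_PX>n$, then $X$ can be mapped onto $[0,1]^n$ by a little Lipschitz function.
- (ii) If $X$ maps onto $[0,1]^n$ by a little Lipschitz function, then $\mathcal P^n(X)>0$.

If $\dim_PX>n$ then $\mathcal P^n(X)>0$. If $\mathcal P^n(X)>0$ then $\dim_PX\ge n$: for $t<n$ and radii at most $1$ we have $r^n\le r^t$, so $\mathcal P^t(X)=0$ would force $\mathcal P^n(X)=0$. What lies between (i) and (ii) is therefore the case $\dim_PX=n$, $\mathcal P^n(X)>0$. The question in that paper is: *is there $n$ and a compact space $X$ such that $\mathcal P^n(X)>0$ and $X$ does not map onto $[0,1]^n$ by a little Lipschitz function?* The answer is no.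

**Theorem 2.** If $X$ is an analytic (in particular compact) metric space, $n\ge1$ is an integer and $\mathcal P^n(X)>0$, then there is a little Lipschitz $F:X\to[0,1]^n$ which is onto. Moreover there are a compact $K\subseteq X$ and $L'<\infty$ with $F(K)=[0,1]^n$ and $\operatorname{lip}F\le L'$ on $K$.

**Theorem 3.** Let $X$ be analytic, $n\ge1$ an integer, $s>0$ real.

- (a) $X$ maps onto $[0,1]^n$ by a little Lipschitz function iff $\mathcal P^n(X)>0$.
- (b) $\mathcal P^n$ is not $\sigma$-finite on $X$ iff there are a compact $K\subseteq X$ and a little Lipschitz $F:X\to[0,1]^n$ with $F(K)=[0,1]^n$ and $\operatorname{lip}F=0$ on $K$.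
- (c) $\mathcal P^s(X)>0$ iff there are a compact $K\subseteq X$ and a continuous surjection $g:K\to[0,1]$ with $\liminf_{r\to0}r^{-s}\operatorname{diam}g(K\cap B(x,r))<\infty$ for all $x\in K$.

We shall use $\mathcal P^s$ as a measure, so we check that it is one.

**Lemma 4.** $\mathcal P^s$ is a metric outer measure with $\mathcal P^s\le\mathcal P^s_0$, and $\mathcal P^s_0$ is monotone. Consequently Borel sets are measurable for $\mathcal P^s$, and for every $A\subseteq X$, measurable or not, $E\mapsto\mathcal P^s(E\cap A)$ is a measure on the Borel sets of $X$.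

*Proof.* A packing of a subset of $E$ is a packing of $E$, so $\mathcal P^s_0$ is monotone. Covering $E$ by itself gives $\mathcal P^s\le\mathcal P_0^s$. Monotonicity of $\mathcal P^s$ is clear, and countable subadditivity follows by joining covers that are optimal up to $\varepsilon2^{-k}$.

Let $\operatorname{dist}(E,F)>0$. If $2\delta<\operatorname{dist}(E,F)$, then balls of radii at most $\delta$ centered in $E$ and in $F$ respectively are disjoint, so the union of a $\delta$-fine packing of $E$ and one of $F$ is a $\delta$-fine packing of $E\cup F$. Conversely a packing of $E\cup F$ splits into one of $E$ and one of $F$. So $\mathcal P^s_0(E\cup F)=\mathcal P^s_0(E)+\mathcal P^s_0(F)$. If now $E\cup F\subseteq\bigcup_kE_k$, then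
$$\mathcal P^s_0(E_k)\ge\mathcal P^s_0(E_k\cap E)+\mathcal P^s_0(E_k\cap F).$$
Summing over $k$ and taking the infimum gives $\mathcal P^s(E\cup F)\ge\mathcal P^s(E)+\mathcal P^s(F)$. So $\mathcal P^s$ is a metric outer measure. By Carathéodory's theorem Borel sets are measurable, and the last claim follows since measurable sets split every set $A$ additively. $\square$

## 3. Why positive packing measure is necessary

The following covering argument gives (ii) and all converses in Theorem 3. Here $\mathcal L^n$ is (outer) Lebesgue measure and $\omega_n$ is the volume of the unit ball of $\mathbb R^n$.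

**Lemma 5.** Let $E\subseteq X'\subseteq X$ with $X$ separable, $s,\lambda>0$, $f:X'\to\mathbb R^n$, and $\liminf_{r\to0}r^{-s/n}\operatorname{diam}f(X'\cap B(x,r))<\lambda$ for all $x\in E$. Then $\mathcal L^n(f(E))\le\omega_n5^s\lambda^n\mathcal P^s(E)$.

*Proof.* It suffices to show $\mathcal L^n(f(E'))\le\omega_n5^s\lambda^n\mathcal P^s_0(E')$ for every $E'\subseteq E$: given a cover $(E_k)$ of $E$, apply this to the sets $E_k\cap E$, sum, and take the infimum.

Let $\delta>0$. For $x\in E'$ pick $r_x\le5\delta$ with $\operatorname{diam}f(X'\cap B(x,r_x))<\lambda r_x^{s/n}$. By the $5r$-covering lemma, applied to the balls $B(x,r_x/5)$, there are points $x_i\in E'$ such that, with $r_i=r_{x_i}$, the balls $B(x_i,r_i/5)$ are disjoint and $E'\subseteq\bigcup_iB(x_i,r_i)$. There are countably many of them because $X$ is separable. Each $f(X'\cap B(x_i,r_i))$ lies in the closed ball of radius $\lambda r_i^{s/n}$ about $f(x_i)$. The balls $B(x_i,r_i/5)$ form a $\delta$-fine packing of $E'$, so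
$$\mathcal L^n(f(E'))\le\sum_i\omega_n\lambda^nr_i^s=\omega_n\lambda^n5^s\sum_i(r_i/5)^s\le\omega_n\lambda^n5^s\,\mathcal P^s_\delta(E').$$
Let $\delta\to0$. $\square$

Now we can try the simplest spaces by hand.

*Countable $X$.* Then $\mathcal P^n(X)=0$, and of course no map of $X$ onto $[0,1]^n$ exists.

*The circle.* Let $\mathbb T$ be the circle of length $1$ with arc-length distance, $n=1$. A ball of radius $r<\frac12$ is an arc of length $2r$, so disjoint small balls satisfy $2\sum r_i\le1$, and $\mathcal P^1(\mathbb T)\le\mathcal P^1_0(\mathbb T)\le\frac12$. Twice the distance to a fixed point is a Lipschitz map onto $[0,1]$, so Lemma 5 gives $\mathcal P^1(\mathbb T)>0$.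

*The four-corner set $C$, $n=1$.* Section 1 gave a surjection $g:C\to[0,1]$ with $\operatorname{lip}g\le\frac12$, so $\mathcal P^1(C)>0$ by Lemma 5. On the other hand let $m$ be the probability measure giving each level-$k$ piece mass $4^{-k}$. Let $0<r\le\sqrt2$ and let $k$ be the least integer with $\sqrt2\,4^{-k}<r$. Then $k\ge1$ and $r\le\sqrt2\,4^{-k+1}$. The level-$k$ piece of $x$ has diameter at most $\sqrt2\,4^{-k}$, so it lies in $B(x,r)$, and $m(B(x,r))\ge4^{-k}\ge r/(4\sqrt2)$. Disjoint balls thus have $\sum r_i\le4\sqrt2$. Hence $\mathcal P^1_0(C)<\infty$, and for $s>1$, $\mathcal P_\delta^s(C)\le4\sqrt2\,\delta^{s-1}\to0$. So $\dim_PC=1$ and $0<\mathcal P^1(C)<\infty$: this space is not covered by (i), and the weighted tree handled it. The tree was easy because $C$ comes with large gaps at every scale.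

## 4. Reduction to maps onto $[0,1]$: a Hölder Peano curve and an extension

All the geometry of $X$ will go into the following statement.

**Proposition 6.** Let $X$ be analytic, $s>0$, $\mathcal P^s(X)>0$. There are a nonempty compact $K\subseteq X$, a continuous surjection $g:K\to[0,1]$ and $L<\infty$ with
$$\liminf_{r\to0}\ r^{-s}\operatorname{diam}g(K\cap B(x,r))\le L\qquad\text{for every }x\in K.$$
If $\mathcal P^s$ is not $\sigma$-finite on $X$, one can take $L=0$.

To get from Proposition 6 to Theorem 2 we need to raise the dimension of the target from $1$ to $n$ and enlarge the domain from $K$ to $X$. The next two lemmas do this.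

**Lemma 7 (Peano curve).** For every $n\ge1$ there are a surjection $p:[0,1]\to[0,1]^n$ and $c_n<\infty$ with $|p(a)-p(b)|\le c_n|a-b|^{1/n}$ for all $a,b$.

*Proof.* For $n=1$ take the identity. In general we order the $3^n$ triadic subcubes so that a path can run through them, and iterate.

**Step 1: an order of the words.** The purpose is to list $\{0,1,2\}^n$ so that consecutive words are neighbors. Use the reflected ternary order: if $\Lambda$ is the list for $n-1$ digits, the list for $n$ digits is $0\Lambda,\ 1\Lambda^{\mathrm{rev}},\ 2\Lambda$, where digit $1$ is put in front. For $n=1$ it is $0,1,2$; for $n=2$ it is $00,01,02,12,11,10,20,21,22$. By induction the list has these properties.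

- It starts at $(0,\dots,0)$ and ends at $(2,\dots,2)$.
- Consecutive words differ by $\pm1$ in exactly one digit $j$, and the digits after $j$ (the less significant ones) are then all $0$ or $2$. When digit $1$ moves, the others are all $2$ or all $0$.
- Digit $j$ moves up iff the sum of the digits before $j$ is even. For $j=1$ the empty sum is even and the digit does move up. For $j>1$, within the blocks $0\Lambda$ and $2\Lambda$ this is the induction hypothesis; within $1\Lambda^{\mathrm{rev}}$ all moves are reversed, and the extra digit $1$ flips the parity.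

**Step 2: entry and exit vertices.** The purpose is to make consecutive subcubes join at vertices. The word $c$ represents $\prod_j[c_j/3,(c_j+1)/3]$. Give this subcube an entry vertex and the opposite exit vertex: in coordinate $j$ we go from the lower to the upper face if $\sum_{l\ne j}c_l$ is even, and from the upper to the lower face otherwise. We claim that the exit vertex of each subcube is the entry vertex of the next one. Let digit $j$ change. For $l\ne j$, the parity of $\sum_{m\ne l}c_m$ flips while $c_l$ stays, so the exit face of the first cube in coordinate $l$ is the entry face of the next. In coordinate $j$, the sum $\sum_{l\ne j}c_l$ does not change. The less significant digits are even, so this sum is even iff digit $j$ moves up. If it moves up, we leave through the upper face at $(c_j+1)/3$ and enter the next cube through its lower face, which is at the same height. If it moves down, we leave through the lower face at $c_j/3$ and enter the next cube through its upper face, again at the same height. This proves the claim. The first entry vertex is $(0,\dots,0)$ and the last exit vertex is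 $(1,\dots,1)$, since all the sums are even there.

**Step 3: iteration.** The purpose is to obtain lists at all scales. By similarity and reflections of coordinates the subdivision can be applied to any cube with a given pair of opposite entry and exit vertices. Iterating, for each $k$ we get a list $q^k_1,\dots,q^k_{3^{nk}}$ of all triadic subcubes of side $3^{-k}$. The children of $q^k_i$ are the $q^{k+1}_j$ with $3^n(i-1)<j\le3^ni$. Consecutive cubes share a vertex, also across a change of parent: the last child of $q^k_i$ ends at the exit vertex of $q_i^k$, which is the entry vertex of $q^k_{i+1}$, where the first child of $q^k_{i+1}$ begins.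

**Step 4: the curve.** For $a\in[0,1]$ choose a decreasing sequence of intervals $[(i_k-1)3^{-nk},i_k3^{-nk}]$ containing $a$, and let $p(a)$ be the point of $\bigcap_kq^k_{i_k}$. Let $3^{-n(k+1)}<|a-b|\le3^{-nk}$. The $k$-th intervals of $a$ and $b$ have indices differing by at most $2$, so $p(a),p(b)$ lie in the union of at most three successive cubes of diameter $\sqrt n\,3^{-k}$, and
$$|p(a)-p(b)|\le3\sqrt n\,3^{-k}\le9\sqrt n\,|a-b|^{1/n}.$$
So $p$ is continuous. If $a$ is interior to the $i$-th interval of level $k$, then $p(a)\in q_i^k$; so $p([0,1])$ meets every triadic cube. It is dense and compact, hence all of $[0,1]^n$. $\square$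

**Lemma 8 (extension).** Let $K\subseteq X$ be nonempty and compact and $f:K\to[0,1]^n$. Assume that $\ell(x):=\liminf_{r\to0}\operatorname{diam}f(K\cap B(x,r))/r<\infty$ for all $x\in K$. Then $f$ extends to a little Lipschitz $F:X\to[0,1]^n$ with $\operatorname{lip}F(x)\le3\ell(x)$ for $x\in K$.

*Proof.* The value at $y\notin K$ will be a weighted average of values of $f$ at points of $K$ nearly closest to $y$. Let $(a_i)_{i\ge1}$ be dense in $K$, $D(y)=d(y,K)$, $h(t)=\max(0,2-t)$. Put $F=f$ on $K$, and for $y\notin K$
$$F(y)=\frac1{S(y)}\sum_i2^{-i}h\Big(\frac{d(y,a_i)}{D(y)}\Big)f(a_i),\qquad S(y)=\sum_i2^{-i}h\Big(\frac{d(y,a_i)}{D(y)}\Big).$$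
By density some $a_i$ has $d(y,a_i)<2D(y)$, so $S(y)>0$; and $F(y)\in[0,1]^n$.

**Step 1: off $K$.** We show that $F$ is Lipschitz near each $y_0\notin K$. Let $d_0=D(y_0)$ and $V=B(y_0,d_0/2)$. On $V$ we have $D>d_0/2$, the functions $D$ and $d(\cdot,a_i)$ are $1$-Lipschitz, and $d(\cdot,a_i)\le R$ with $R$ independent of $i$. From
$$\Big|\frac uv-\frac{u'}{v'}\Big|\le\frac{|u-u'|}{v}+\frac{u'|v-v'|}{vv'}$$
the functions $d(\cdot,a_i)/D$ are Lipschitz on $V$ with constant at most $2/d_0+4R/d_0^2$. Their values are at least $1$; and $h$ is $1$-Lipschitz with $0\le h\le1$ on $[1,\infty)$. So the numerator and $S$ are bounded and Lipschitz on $V$. As $S$ is continuous and positive, it is bounded away from $0$ near $y_0$. Hence $F$ is Lipschitz near $y_0$ and $\operatorname{lip}F(y_0)<\infty$.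

**Step 2: on $K$.** We compare $F$ on $B(x,r)$ with $f$ on $K\cap B(x,3r)$. Let $x\in K$ and $y\in B(x,r)\setminus K$. If $a_i$ has a nonzero coefficient, then $d(y,a_i)<2D(y)\le2d(x,y)<2r$, so $a_i\in K\cap B(x,3r)$. Hence $F(y)$ lies in the closed convex hull of $f(K\cap B(x,3r))$. For $y\in K\cap B(x,r)$ this is trivial. A closed convex hull has the same diameter as the set, so $\operatorname{diam}F(B(x,r))\le\operatorname{diam}f(K\cap B(x,3r))$. Dividing by $r$ gives $\operatorname{lip}F(x)\le3\ell(x)$. $\square$

**Proof of Theorem 2 from Proposition 6.** Let $\mathcal P^n(X)>0$. Take $K,g,L$ from Proposition 6 with $s=n$, and $p,c_n$ from Lemma 7. Then $f=p\circ g:K\to[0,1]^n$ is a surjection with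
$$\frac{\operatorname{diam}f(K\cap B(x,r))}{r}\le c_n\Big(\frac{\operatorname{diam}g(K\cap B(x,r))}{r^n}\Big)^{1/n},$$
so $\ell(x)\le c_nL^{1/n}$ for all $x\in K$. Lemma 8 extends $f$ to a little Lipschitz $F:X\to[0,1]^n$ with $F(K)=[0,1]^n$ and $\operatorname{lip}F\le L':=3c_nL^{1/n}$ on $K$. $\square$

It remains to prove Proposition 6. For the rest of the proof fix $X$ analytic and $s>0$ with $\mathcal P^s(X)>0$.

## 5. A dichotomy: locally infinite or finite packing premeasure

This section removes the irrelevant parts of $X$ and splits the proof in two. Let $\varphi:\omega^\omega\to X$ be a continuous surjection. Put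
$$Z=\omega^\omega\setminus\bigcup\{N_\sigma:\mathcal P^s(\varphi(N_\sigma))=0\},$$
but if $\mathcal P^s$ is not $\sigma$-finite on $X$, put instead
$$Z=\omega^\omega\setminus\bigcup\{N_\sigma:\mathcal P^s\text{ is }\sigma\text{-finite on }\varphi(N_\sigma)\}.$$
In both situations $Z$ is closed, and $Z\ne\emptyset$, since otherwise $X=\varphi(\omega^\omega)$ would be a countable union of null sets (respectively, of sets on which $\mathcal P^s$ is $\sigma$-finite).

Let $N_\sigma\cap Z\ne\emptyset$. In the first situation $\mathcal P^s(\varphi(N_\sigma\cap Z))>0$: otherwise $\varphi(N_\sigma)$ is covered by the null set $\varphi(N_\sigma\cap Z)$ and by countably many null sets $\varphi(N_{\sigma'})$, so it is null and $N_\sigma$ was removed. In the second situation, by the same argument, $\mathcal P^s$ is not $\sigma$-finite on $\varphi(N_\sigma\cap Z)$; so $\mathcal P^s(\varphi(N_\sigma\cap Z))=\infty$, and by $\mathcal P^s\le\mathcal P_0^s$ also $\mathcal P^s_0(\varphi(N_\sigma\cap Z))=\infty$. So one of the following holds, and always Case A when $\mathcal P^s$ is not $\sigma$-finite on $X$.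

- *Case A.* $\mathcal P^s_0(\varphi(N_\sigma\cap Z))=\infty$ whenever $N_\sigma\cap Z\ne\emptyset$.
- *Case B.* There is $\sigma$ such that $A=\varphi(N_\sigma\cap Z)$ satisfies $0<\mathcal P^s(A)\le\mathcal P^s_0(A)=:M<\infty$. Here $A$ is analytic, because $N_\sigma\cap Z$ is closed in $\omega^\omega$.

## 6. Locally infinite premeasure: a tree of packings

Assume Case A. We prove Proposition 6 with $L=0$. Every piece has packings with arbitrarily large sums $\sum r_i^s$, so a weight can be distributed among so many balls that each gets much less than $r_i^s$.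

**Step 1: the tree.** The purpose is to choose finite levels $T_0=\{\emptyset\},T_1,T_2,\dots$ of nodes with separated images. To each node $t$ we attach $\tau_t\in\omega^{<\omega}$ with $N_{\tau_t}\cap Z\ne\emptyset$ and a weight $w(t)>0$, and for $t\ne\emptyset$ a radius $r_t>0$. Start with $\tau_\emptyset=\emptyset$, $w(\emptyset)=1$.

Suppose that $T_k$ is constructed and that the sets $\varphi(N_{\tau_t})$, $t\in T_k$, have positive mutual distances. Let $\varepsilon_k>0$ be the smallest of them ($\varepsilon_k=1$ if $|T_k|=1$), and put $\delta_{k+1}=\min(2^{-k-1},\varepsilon_k)$. Let $t\in T_k$. Since $\mathcal P^s_{\delta_{k+1}}(\varphi(N_{\tau_t}\cap Z))=\infty$, there is a finite disjoint family of balls $B(x_i,r_i)$ with $x_i=\varphi(z_i)$, $z_i\in N_{\tau_t}\cap Z$, $r_i\le\delta_{k+1}$ and $\sum_ir_i^s\ge(k+1)w(t)$. The indices $i$ are the children of $t$. Put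
$$w(i)=w(t)\,\frac{r_i^s}{\sum_jr_j^s}\le\frac{r_i^s}{k+1}, \tag{4}$$
and, by continuity of $\varphi$, let $\tau_i$ be an initial segment of $z_i$, longer than $\tau_t$, with $\varphi(N_{\tau_i})\subseteq B(x_i,r_i/4)$. Then $z_i\in N_{\tau_i}\cap Z$.

**Step 2: separation.** We check that the construction can go on, with gaps proportional to the radii. For siblings $i\ne j$, (3) gives
$$\operatorname{dist}(\varphi(N_{\tau_i}),\varphi(N_{\tau_j}))\ge\max(r_i,r_j)-\frac{r_i+r_j}4\ge\tfrac12\max(r_i,r_j).$$
For $i,j\in T_{k+1}$ with different parents this distance is at least $\varepsilon_k\ge\delta_{k+1}\ge\max(r_i,r_j)$, since $\varphi(N_{\tau_i})$ lies in the image of the parent. So for all $i\ne j$ in $T_{k+1}$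
$$\operatorname{dist}(\varphi(N_{\tau_i}),\varphi(N_{\tau_j}))\ge r_i/2>0. \tag{5}$$

**Step 3: the compact set and its partition tree.** Let $C=\bigcap_k\bigcup_{t\in T_k}N_{\tau_t}$. It is closed. Since $T_k$ is finite and $|\tau_t|\ge k$ for $t\in T_k$, it is totally bounded in the usual complete metric of $\omega^\omega$, so $C$ is compact. Put $K=\varphi(C)$ and $Q_t=\varphi(C\cap N_{\tau_t})$. Every node has a child, and following children gives nested sets $N_{\tau}$ with $|\tau|\to\infty$ whose common point lies in $C$; so $Q_t\ne\emptyset$. The $Q_t$, $t\in T_k$, are compact, cover $K$, and are disjoint by (5) (for $k=0$ there is only one). So $\mathcal Q_k=\{Q_t:t\in T_k\}$ is a finite partition of $K$ into compact, hence clopen, sets. If $u\in T_{k+1}$ is not a child of $t\in T_k$, then $N_{\tau_u}$ lies in $N_{\tau_{t'}}$ for another $t'\in T_k$, and this is disjoint from $N_{\tau_t}$. So $Q_t$ is the disjoint union of the $Q_i$ over the children $i$ of $t$. The weights are additive by construction, and by (4) $\max_{T_k}w\le\delta_k^s/k\to0$. This is a weighted partition tree; let $g$ be the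 map of Lemma 1.

**Step 4: the estimate.** Let $x\in Q_t$, $t\in T_k$, $k\ge1$. By (5), $K\cap B(x,r_t/2)\subseteq Q_t$ (for $|T_k|=1$ this is trivial). By (1) and (4),
$$\operatorname{diam}g(K\cap B(x,r_t/2))\le w(t)\le\frac{r_t^s}k=\frac{2^s}k\Big(\frac{r_t}2\Big)^s,\qquad r_t\le2^{-k}.$$
Letting $k\to\infty$ we see that the $\liminf$ at $x$ is $0$. This finishes Case A.

## 7. The circle: gaps at every scale cost all the mass

In Case B one would first try the same construction, asking only for $\sum_ir_i^s\ge c\,w(t)$. Look at what it gives on the circle $\mathbb T$ with $s=1$, where $\mathcal P_0^1\le\frac12$. A piece belonging to a node $t$ lies in $B(x_t,r_t/4)$, an arc of length at most $r_t/2$. Suppose its children have radii at most $\delta\le r_t/12$. Their disjoint balls are arcs of length $2r_i$ inside an arc of length $r_t/2+2\delta$, so $\sum_ir_i\le r_t/4+\delta\le r_t/3$. Then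
$$\frac{w(i)}{r_i}=\frac{w(t)}{\sum_jr_j}\ge3\,\frac{w(t)}{r_t}.$$
So the ratio of weight to radius at least triples at each generation, and the bound $\operatorname{diam}g(K\cap B(x,r_t/2))\le w(t)$ becomes useless. The cause is visible: to isolate the pieces we threw away a fixed proportion of the mass at each level. In Case A mass is unlimited; here it is not.

So let us instead cut $\mathbb T$ and delete thin margins. Fix an integer $N\ge3$, cut $\mathbb T=[0,1)$ at level $k$ into arcs of length $\rho_k=N^{-k}$, and remove from the space everything closer than $\theta_k\rho_k$ to a level-$k$ cut point. What remains of each arc is then isolated to distance $\theta_k\rho_k$.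

- Constant width $\theta_k=1/N$ for all $k\ge1$. At level $k$ we remove (up to endpoints) the first and last of the $N$ subarcs of each level-$k$ arc, that is, we forbid the base-$N$ digits $0$ and $N-1$ at place $k+1$. After $k$ levels the length left is $(1-2/N)^k\to0$, and no weight is left to build a tree proportional to length.
- Summable widths. The length removed at level $k$ is at most $2\theta_k$, so if $\sum_k2\theta_k<1$, positive length remains. But the isolation radius guaranteed at level $k$ is only $r=\theta_k\rho_k$, and against an arc of mass up to $\rho_k$ this guarantees only a ratio of about $1/\theta_k\to\infty$.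

The way out uses the fact that (2) asks for good scales infinitely often only. Take summable widths $\eta_k$ at *every* level; this makes the pieces clopen. In addition, fix one width $\eta$. The points that lie in the $\eta$-margin at *all but finitely many* levels form the set $\liminf_kW_k$, where $W_k$ is the margin at level $k$; by Fatou's lemma its measure is at most $\liminf_k$ of the measures of the margins, and this is small if $\eta$ is small. Every other point escapes the thick margin at infinitely many levels, and at those levels it is isolated to distance about $\eta\rho_k$.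

To do this in a general $X$ in Case B, three things that were free on the circle must be provided: balls $B(x,\rho)$ whose mass is at most a constant times $\rho^s$; a bound on the number of cells; and cut surfaces near which there is little mass. They will come, respectively, from a density estimate for $\mathcal P^s$, from finiteness of $\mathcal P^s_0$, and from the maximal function on $\mathbb R$.

## 8. Finite premeasure: a compact set with good radii

From now on assume Case B. Let $\mu(E)=\mathcal P^s(E\cap A)$ for Borel $E\subseteq X$. By Lemma 4 this is a finite Borel measure.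

**Step 1: good radii.** The purpose is to find many points around which arbitrarily small balls have mass less than $2r^s$. Let
$$B_m=\{x\in X:\mu(B(x,r))\ge2r^s\ \text{for all }r\in(0,1/m)\},\qquad D_m=A\cap B_m.$$
For fixed $r$ the function $x\mapsto\mu(B(x,r))$ is lower semicontinuous. For fixed $x$ it is left-continuous in $r$, since $B(x,r)=\bigcup_{r'<r}B(x,r')$. So it is enough to require the inequality for rational $r$, and $B_m$ is Borel.

Let $\delta<1/m$ and let $\{B(x_i,r_i)\}$ be a $\delta$-fine packing of $D_m$. Then
$$2\sum_ir_i^s\le\sum_i\mu(B(x_i,r_i))\le\mu(X)=\mathcal P^s(A).$$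
So $\mu(B_m)=\mathcal P^s(D_m)\le\mathcal P^s_0(D_m)\le\frac12\mathcal P^s(A)$. The sets $B_m$ increase with $m$, so $\mu(\bigcup_mB_m)\le\frac12\mathcal P^s(A)$. Hence $G=A\setminus\bigcup_mB_m$ is an analytic set with
$$\mathcal P^s(G)=\mu\Big(X\setminus\bigcup_mB_m\Big)\ge\tfrac12\mathcal P^s(A)>0,$$
and for every $x\in G$ there are arbitrarily small $r$ with $\mu(B(x,r))<2r^s$.

**Step 2: a compact subset.** The tree needs a compact set, and $G$ is only analytic. We use inner regularity for analytic sets.

**Lemma 9.** Let $G\subseteq X$ be analytic with $0<\mathcal P^s(G)<\infty$. Then there is a compact $K_0\subseteq G$ with $\mathcal P^s(K_0)>0$.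

*Proof.* Let $\nu(E)=\mathcal P^s(E)$ for Borel subsets $E$ of the metric space $G$. These are the sets $B\cap G$ with $B$ Borel in $X$, so by Lemma 4 $\nu$ is a finite Borel measure on $G$. For arbitrary $T\subseteq G$ put $\nu^*(T)=\inf\{\nu(E):T\subseteq E,\ E\text{ Borel in }G\}$; the infimum is attained (intersect a minimizing sequence).

We first show: if $T_1\subseteq T_2\subseteq\dots$, then $\nu^*(\bigcup_mT_m)=\lim_m\nu^*(T_m)$. The inequality "$\ge$" is monotonicity. For "$\le$" choose Borel $E_m\supseteq T_m$ with $\nu(E_m)=\nu^*(T_m)$ and let $E_m'=\bigcap_{l\ge m}E_l$. Then $E'_m\supseteq T_m$, $E_m'$ increases with $m$, and $\nu(E_m')=\nu^*(T_m)$; so $\nu^*(\bigcup_mT_m)\le\nu(\bigcup_mE_m')=\lim_m\nu(E_m')$.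

Let $\psi:\omega^\omega\to G$ be a continuous surjection and $0<c<\nu(G)$. The sets $\psi(\{z:z_1\le m\})$ increase to $G$, so for some $n_1$ the outer measure $\nu^*$ of $\psi(\{z:z_1\le n_1\})$ exceeds $c$. Continuing with $z_2$, $z_3$ and so on, we choose $n_1,n_2,\dots$ such that $S_k=\{z:z_i\le n_i\text{ for }i\le k\}$ satisfies $\nu^*(\psi(S_k))>c$ for all $k$. Let $S=\bigcap_kS_k$, a nonempty compact set, and $K_0=\psi(S)$, a nonempty compact subset of $G$.

Let $U\supseteq K_0$ be open in $G$. We claim that $\psi(S_k)\subseteq U$ for some $k$. Otherwise pick $z^k\in S_k\setminus\psi^{-1}(U)$ for every $k$. For each $i$ the $i$-th coordinates of $z^k$, $k\ge i$, are bounded by $n_i$, so by a diagonal argument a subsequence converges to some $z\in S$. Since $\omega^\omega\setminus\psi^{-1}(U)$ is closed, $\psi(z)\notin U$, which contradicts $\psi(z)\in K_0\subseteq U$. Hence $\nu(U)\ge\nu^*(\psi(S_k))>c$. Apply this to $U_j=\{y\in G:d(y,K_0)<1/j\}$. As $K_0=\bigcap_jU_j$ and $\nu$ is finite, $\mathcal P^s(K_0)=\nu(K_0)=\lim_j\nu(U_j)\ge c>0$. $\square$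

Apply Lemma 9 to the set $G$ of Step 1 (we have $\mathcal P^s(G)\le\mathcal P^s(A)\le M<\infty$), and put $\mu_0(E)=\mathcal P^s(E\cap K_0)$ for Borel $E$. Since $K_0\subseteq A$, we have $\mu_0\le\mu$ and $\mathcal P^s_0(K_0)\le M$, and
$$\text{for every }x\in K_0\text{ there are arbitrarily small }r\text{ with }\mu_0(B(x,r))<2r^s. \tag{6}$$
Fix $\delta_0>0$ with $\mathcal P^s_{\delta_0}(K_0)\le M+1$, and the constants
$$C_0=96\cdot6^s(M+1),\qquad\eta=\min\Big\{\frac14,\frac{\mu_0(K_0)}{4C_0}\Big\},\qquad\eta_k=2^{-k}\eta\quad(k\ge1).$$

## 9. One level: cells with light margins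

The purpose of this section is to cut $K_0$, at any given scale $\delta\in(0,\delta_0]$, into finitely many cells $E_i$ of mass less than $2\rho_i^s$, where $\rho_i\le\delta$, such that the part of $K_0$ within relative distance $\theta$ of the cut surfaces has mass at most $C_0\theta$.

**Step 1: the balls.** We choose balls that are few in the sense of $\sum\rho_i^s$. By (6) choose for each $x\in K_0$ a radius $\rho(x)\le\delta$ with $\mu_0(B(x,\rho(x)))<2\rho(x)^s$. Finitely many balls $B(x,\rho(x)/6)$ cover $K_0$. Order them by non-increasing radius and select greedily a disjoint subfamily. Each non-selected ball meets a selected ball of at least the same radius. So we get $x_1,\dots,x_m\in K_0$ and radii $\rho_1\ge\dots\ge\rho_m$, $\rho_i=\rho(x_i)$, such that the balls $B(x_i,\rho_i/6)$ are disjoint and $K_0\subseteq\bigcup_iB(x_i,\rho_i/2)$: if $y$ lies in a non-selected ball of radius $\rho/6$ that meets $B(x_i,\rho_i/6)$, $\rho_i\ge\rho$, then $d(y,x_i)<\rho/6+\rho/6+\rho_i/6\le\rho_i/2$. The balls $B(x_i,\rho_i/6)$ form a $\delta_0$-fine packing of $K_0$, so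
$$\sum_i\rho_i^s\le6^s(M+1). \tag{7}$$

**Step 2: the cutting radii.** We choose $t_i\in(\rho_i/2,3\rho_i/4)$ so that little mass is near the sphere of radius $t_i$ about $x_i$. We need the weak type inequality for the centered maximal function of a finite Borel measure $m$ on $\mathbb R$ (Rudin, *Real and Complex Analysis*, Thm. 7.4):
$$\mathcal L^1\Big\{t:\sup_{u>0}\frac{m((t-u,t+u))}{2u}>\lambda\Big\}\le\frac{3\,m(\mathbb R)}\lambda\qquad(\lambda>0).$$
We recall why. For fixed $u$, $t\mapsto m((t-u,t+u))$ is lower semicontinuous, so the set is open. Cover a compact subset $P$ of it by finitely many intervals $(t_l-u_l,t_l+u_l)$ with $m$-measure greater than $2u_l\lambda$, and select disjoint ones greedily by non-increasing length. The selected intervals, enlarged three times about their centers, cover $P$, so $\mathcal L^1(P)\le3\sum2u_l\le3m(\mathbb R)/\lambda$.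

Let $m_i$ be the image of $\mu_0|_{B(x_i,\rho_i)}$ under $y\mapsto d(x_i,y)$, a Borel measure on $\mathbb R$ of mass less than $2\rho_i^s$. With $\lambda=48\rho_i^{s-1}$, the set of $t$ with $\sup_{u>0}m_i((t-u,t+u))/2u>48\rho_i^{s-1}$ has length at most $3\cdot2\rho_i^s/(48\rho_i^{s-1})=\rho_i/8$. The interval $(\rho_i/2,3\rho_i/4)$ has length $\rho_i/4$, so it contains some $t_i$ outside this set. If $0<u\le\rho_i/4$, then every $y$ with $|d(x_i,y)-t_i|<u$ lies in $B(x_i,\rho_i)$. So
$$\mu_0\{y:|d(x_i,y)-t_i|<u\}\le96\,u\,\rho_i^{s-1}\qquad(0<u\le\rho_i/4). \tag{8}$$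

**Step 3: cells and margins.** We define the partition and bound its margins. Put
$$E_i=K_0\cap B(x_i,t_i)\setminus\bigcup_{j<i}B(x_j,t_j).$$
These sets are disjoint, they cover $K_0$ because $t_j>\rho_j/2$, and $\mu_0(E_i)\le\mu_0(B(x_i,\rho_i))<2\rho_i^s$. For $0<\theta\le\frac14$ put
$$W(\theta)=\{y\in K_0:|d(x_i,y)-t_i|<\theta\rho_i\text{ for some }i\},$$
a relatively open subset of $K_0$. By (8) with $u=\theta\rho_i$ and (7),
$$\mu_0(W(\theta))\le\sum_i96\,\theta\rho_i\,\rho_i^{s-1}\le96\cdot6^s(M+1)\theta=C_0\theta. \tag{9}$$

**Step 4: isolation outside the margins.** We show that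
$$y\in E_i\setminus W(\theta)\quad\Longrightarrow\quad K_0\cap B(y,\theta\rho_i)\subseteq E_i. \tag{10}$$
Let $z\in K_0$ and $d(y,z)<\theta\rho_i$. From $d(x_i,y)<t_i$ and $y\notin W(\theta)$ we get $d(x_i,y)\le t_i-\theta\rho_i$, so $d(x_i,z)<t_i$. Let $j<i$. From $d(x_j,y)\ge t_j$ and $y\notin W(\theta)$ we get $d(x_j,y)\ge t_j+\theta\rho_j\ge t_j+\theta\rho_i$, because the radii are ordered; so $d(x_j,z)>t_j$. Hence $z\in E_i$. Note that the smaller, later balls play no role: only earlier, larger balls were subtracted in forming $E_i$.

## 10. All levels: thin margins always, thick margins infinitely often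

We now finish the proof of Proposition 6 in Case B.

**Step 1: the levels.** The purpose is to make each level much finer than the margins of the earlier ones. Apply Section 9 inductively for $k=1,2,\dots$ with $\delta=\delta_k>0$. This gives $x_i^k,\rho_i^k,t_i^k,E_i^k,W_k(\theta)$, where
$$\delta_k\le\min(\delta_0,2^{-k}),\qquad\delta_k\le\eta_j\min_i\rho_i^j\quad\text{for all }1\le j<k. \tag{11}$$
This is possible since each level has finitely many radii.

**Step 2: the compact set.** We discard the thin margins at all levels, and the points that are eventually always in the thick margins. Let $K_1=K_0\setminus\bigcup_kW_k(\eta_k)$, a compact set. By (9),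
$$\mu_0(K_0\setminus K_1)\le C_0\sum_{k\ge1}\eta_k=C_0\eta\le\tfrac14\mu_0(K_0).$$
Let $H$ be the Borel set of $x\in K_0$ with $x\notin W_k(\eta)$ for infinitely many $k$. By Fatou's lemma and (9),
$$\mu_0(K_0\setminus H)=\mu_0\Big(\liminf_kW_k(\eta)\Big)\le\liminf_k\mu_0(W_k(\eta))\le C_0\eta\le\tfrac14\mu_0(K_0).$$
So $\mu_0(K_1\cap H)\ge\frac12\mu_0(K_0)>0$. A finite Borel measure on a compact metric space is inner regular with respect to closed sets, so there is a compact $K\subseteq K_1\cap H$ with $\mu_0(K)>0$.

**Step 3: the weighted partition tree.** We check the conditions of Lemma 1. If $y\in K\cap E_i^k$, then $y\notin W_k(\eta_k)$, and (10) with $\theta=\eta_k$ shows that $K\cap B(y,\eta_k\rho_i^k)\subseteq E_i^k$. So $K\cap E_i^k$ is relatively open in $K$. For fixed $k$ those of these sets that are nonempty form a finite partition of $K$, so they are clopen in $K$. Let $\mathcal Q_0=\{K\}$, let $\mathcal Q_k$ consist of the nonempty sets $K\cap E^1_{i_1}\cap\dots\cap E^k_{i_k}$, and put $w(Q)=\mu_0(Q)/\mu_0(K)$. Then $w(K)=1$, $w$ is additive, and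
$$w(Q)\le\frac{2(\rho_i^k)^s}{\mu_0(K)}\qquad\text{for }Q\in\mathcal Q_k,\ k\ge1,\ Q\subseteq E_i^k. \tag{12}$$
So $\max_{\mathcal Q_k}w\le2\delta_k^s/\mu_0(K)\to0$. Let $g:K\to[0,1]$ be the continuous surjection from Lemma 1.

**Step 4: the estimate at a good level.** We show that (2) holds at every $x\in K$. Let $k$ be one of the infinitely many indices with $x\notin W_k(\eta)$. Let $x\in E_i^k$, $\rho=\rho_i^k$, and let $Q$ be the element of $\mathcal Q_k$ containing $x$. We claim that $K\cap B(x,\eta\rho)\subseteq Q$.

At level $k$, (10) with $\theta=\eta$ gives $K\cap B(x,\eta\rho)\subseteq E_i^k$. At a level $j<k$, let $x\in E_{i'}^j$. Here we only know $x\notin W_j(\eta_j)$, and (10) with $\theta=\eta_j$ gives $K\cap B(x,\eta_j\rho_{i'}^j)\subseteq E_{i'}^j$. But $\eta\rho\le\rho\le\delta_k\le\eta_j\rho_{i'}^j$ by (11), so $K\cap B(x,\eta\rho)\subseteq E_{i'}^j$. This proves the claim. By (1) and (12),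
$$\operatorname{diam}g(K\cap B(x,\eta\rho))\le w(Q)\le\frac{2\rho^s}{\mu_0(K)}=L\,(\eta\rho)^s,\qquad L=\frac2{\eta^s\mu_0(K)}.$$
As $\rho\le2^{-k}$ and there are infinitely many such $k$, the $\liminf$ at $x$ is at most $L$, and $L$ does not depend on $x$. This proves Proposition 6. $\square$

With Section 4, Theorem 2 is proved as well: there is no $n$ and no compact $X$ with $\mathcal P^n(X)>0$ such that $X$ does not map onto $[0,1]^n$ by a little Lipschitz function.

## 11. The three equivalences of Theorem 3

**Proof of (a).** "If" is Theorem 2. For "only if" let $f:X\to[0,1]^n$ be little Lipschitz and onto, and let $X_m=\{x:\operatorname{lip}f(x)<m\}$, so that $X=\bigcup_mX_m$. Since $\mathcal L^n$ is countably subadditive, some $f(X_m)$ has positive outer measure. Lemma 5 with $X'=X$, $E=X_m$, $s=n$, $\lambda=m$ gives $\mathcal P^n(X)\ge\mathcal P^n(X_m)>0$. $\square$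

**Proof of (b).** Let $\mathcal P^n$ be not $\sigma$-finite on $X$. Then $\mathcal P^n(X)>0$, Proposition 6 with $s=n$ gives $L=0$, and the proof of Theorem 2 in Section 4 gives $F$ with $F(K)=[0,1]^n$ and $\operatorname{lip}F\le3c_nL^{1/n}=0$ on $K$.

Conversely, let $K,F$ be as in (b) and suppose that $X=\bigcup_jX_j$ with $\mathcal P^n(X_j)<\infty$. Since $\operatorname{lip}F=0<\lambda$ on $K$ for every $\lambda>0$, Lemma 5 with $X'=X$, $E=K\cap X_j$, $s=n$ gives
$$\mathcal L^n(F(K\cap X_j))\le\omega_n5^n\lambda^n\mathcal P^n(X_j)\qquad\text{for every }\lambda>0.$$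
So $\mathcal L^n(F(K\cap X_j))=0$ for all $j$, and $\mathcal L^n(F(K))=0$. This contradicts $F(K)=[0,1]^n$. $\square$

**Proof of (c).** "Only if" is Proposition 6. For "if", let $K$ and $g$ be as in (c), and for $m\in\mathbb N$ let $K^{(m)}$ be the set of $x\in K$ at which the $\liminf$ is less than $m$. These sets cover $K$ and $g(K)=[0,1]$, so some $g(K^{(m)})$ has positive outer measure. Lemma 5 with $n=1$, $X'=K$, $f=g$, $E=K^{(m)}$, $\lambda=m$ gives $\mathcal P^s(X)\ge\mathcal P^s(K^{(m)})>0$. $\square$
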